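# Universality without a first moment for an operator on $\mathcal C_0([0,2\pi])$

## 1. Missing eigenvectors, and a guess about rotations

Let $Z=\mathcal C_0([0,2\pi])$ be the Banach space of complex continuous functions on $[0,2\pi]$ that vanish at $0$, with the sup norm, and let $A$ be the bounded operator
$$Af(\theta)=e^{i\theta}f(\theta)-\int_0^\theta ie^{it}f(t)\,dt .$$
(In the formula for $A$ one often writes $f(e^{it})$ for the value of $f$ at $t$, identifying $t$ with $e^{it}$.) The question, from Sophie Grivaux, "Some new examples of universal hypercyclic operators in the sense of Glasner and Weiss", arXiv:1410.2957 (2014), is whether this one linear operator can imitate every invertible ergodic system, once we are free to choose the invariant measure on $Z$.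

Two facts about $A$ are given: it has no unimodular eigenvalue, and it has a Gaussian invariant measure with full support for which it is strongly mixing. The first fact suggests an answer. An irrational rotation is built out of eigenfunctions. If it lived inside $(Z,A)$, we would average a point of $Z$ along the rotation against a character, and this should produce an eigenvector of $A$ with a unimodular eigenvalue. There is none. So the first guess is: *$A$ is not universal, and rotations are counterexamples.* We shall test this guess on small examples. It turns out to be right under one extra hypothesis and wrong without it.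

Here are the precise notions, for a separable infinite-dimensional Banach space $Z$, real or complex, with Borel $\sigma$-field $\mathcal B_Z$.

**Definition (full support).** A Borel probability measure $\nu$ on $Z$ has full support if $\nu(U)>0$ for every non-empty open $U\subseteq Z$. For instance $\sum_{n\ge1}2^{-n}\delta_{z_n}$ has full support if $(z_n)$ is dense, while $\delta_0$ has not.

**Definition (free).** A measure-preserving transformation $T$ of a probability space $(X,\mathcal B,\mu)$ is free if $\mu(\{x:T^nx=x\})=0$ for every integer $n\ne0$. The rotation $x\mapsto x+\alpha$ of $\mathbb R/\mathbb Z$ with $\alpha$ irrational is free; a cyclic permutation of finitely many points is not.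

**Definition (isomorphic).** Two systems are isomorphic if, after removal of null sets, there is a bimeasurable bijection between them that carries one measure to the other and intertwines the two maps.

**Definition (universal).** A bounded operator $A$ on $Z$ is universal for invertible ergodic systems (in the sense of Glasner and Weiss) if for every invertible, free, ergodic measure-preserving $T$ of a standard Lebesgue probability space $(X,\mathcal B,\mu)$ there is an $A$-invariant Borel probability measure $\nu$ on $Z$ with full support such that $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are isomorphic. It is $2$-universal if for every such $T$ the measure $\nu$ can moreover be chosen with $\int_Z\|z\|^2d\nu(z)<\infty$.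

From now on $Z=\mathcal C_0([0,2\pi])$, $A$ is the operator above, and $T$ is an invertible, free, ergodic measure-preserving transformation of a standard Lebesgue probability space $(X,\mathcal B,\mu)$, except in the tests of Section 3. After passing to an isomorphic model and discarding a null set, $X$ is a standard Borel space and $T$ is a Borel bijection of $X$. All functions on $X$ are Borel and defined everywhere (set them equal to $0$ on a null set if necessary).

## 2. The shift $e_n\mapsto e_{n-1}$ hidden in $A$

If $f$ is $C^1$ and $f(0)=0$, integration by parts gives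
$$Af(\theta)=\int_0^\theta e^{it}f'(t)\,dt. \tag{1}$$
So $A$ is multiplication by $e^{it}$ on the level of derivatives. Put $e_n(\theta)=\frac1{2\pi}\int_0^\theta e^{-int}\,dt$ for $n\in\mathbb Z$. By (1), $Ae_n=e_{n-1}$: the operator shifts these vectors. Explicitly,
$$e_n(\theta)=\frac{1-e^{-in\theta}}{2\pi in}\ (n\neq0),\qquad \|e_0\|=1,\qquad \|e_n\|\le\frac1{\pi|n|}\ (n\ne0),\qquad e_n(2\pi)=\mathbf 1_{n=0}. \tag{2}$$
Hence
$$\sum_{|n|<N}\|e_n\|\le1+\frac2\pi(1+\log N)\le2+\log N . \tag{3}$$

The linear span of the $e_n$ is dense in $Z$. Indeed, $C^1$ functions vanishing at $0$ are dense (approximate by polynomials and subtract the value at $0$). If $f$ is such a function, $f'$ is an $L^1$-limit of trigonometric polynomials; the primitive $g$ of a trigonometric polynomial with $g(0)=0$ is in the span, and $\|f-g\|\le\|f'-g'\|_{L^1}$.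

The absence of eigenvalues is given to us, but it takes three lines, and we shall use injectivity of $A$ once as well.

**Lemma 3.** For every $c\in\mathbb C$ the operator $A-c$ is injective.

*Proof.* Let $Af=cf$, that is, $(e^{i\theta}-c)f(\theta)=\int_0^\theta ie^{it}f(t)\,dt$. The right side is $C^1$. So $f$ is $C^1$ at all $\theta$ with $e^{i\theta}\ne c$, and differentiation there gives $ie^{i\theta}f+(e^{i\theta}-c)f'=ie^{i\theta}f$, hence $f'=0$. The excluded $\theta$ are at most two points of $[0,2\pi]$. So the continuous function $f$ is constant between them, hence constant, and $f=f(0)=0$. $\square$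

To represent $T$ by $A$ we want a map $\varphi:X\to Z$ with $\varphi\circ T=A\varphi$; call such a map equivariant. The shift structure proposes one. For measurable $h:X\to\mathbb C$ put
$$F_N(h)(x)=\sum_{|n|<N}h(T^nx)\,e_n\in Z .$$
By (2) and (3),
$$F_N(h)(x)(2\pi)=h(x),\qquad \int\|F_N(h)\|\,d\mu\le(2+\log N)\int|h|\,d\mu . \tag{4}$$
Moreover $F_N(h)(Tx)=\sum_{|n|<N}h(T^{n+1}x)e_n$, while $AF_N(h)(x)=\sum_{|n|<N}h(T^nx)e_{n-1}=\sum_{-N\le n\le N-2}h(T^{n+1}x)e_n$. The difference is $h(T^Nx)e_{N-1}-h(T^{1-N}x)e_{-N}$, so for $N\ge2$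
$$\|F_N(h)(Tx)-AF_N(h)(x)\|\le\|h\|_\infty\big(\|e_{N-1}\|+\|e_{-N}\|\big)\le\frac{\|h\|_\infty}{N-1}. \tag{5}$$
Thus if $F_N(h)(x)$ converges in $Z$ for a.e. $x$, even along a subsequence of $N$'s, and $h$ is bounded, then the limit is equivariant, and its value at $2\pi$ is $h(x)$.

## 3. A finite cycle, fair coins, a rotation

**A finite cycle.** It is not free, so it does not count for universality, but it shows the mechanism behind the guess. A copy of a $q$-cycle in $(Z,A)$ is a point $z$ with $A^qz=z$ and $z,Az,\dots,A^{q-1}z$ distinct. For $c^q=1$ put $v_c=\sum_{0\le k<q}c^{-k}A^kz$. Then $Av_c=c\sum_{0\le k<q}c^{-(k+1)}A^{k+1}z=cv_c$, so $v_c=0$ by Lemma 3. Summing over the $q$ roots of unity, $z=\frac1q\sum_cv_c=0$. So there is no cycle except the fixed point $0$.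

**Fair coins.** Let $X=\{-1,1\}^{\mathbb Z}$ with the product of fair coins, $(Tx)_n=x_{n+1}$ and $h(x)=x_0$, so that $F_N(h)(x)=\sum_{|n|<N}x_ne_n$. Two textbook facts, which will be used throughout, show that this converges along $N=2^k$.

* (H) Hoeffding: if $X_1,\dots,X_l$ are independent real centered random variables with $|X_i|\le c_i$, then $\mathbb P(|\sum X_i|\ge t)\le2e^{-t^2/(2\sum c_i^2)}$ for $t>0$.
* (B) If $G$ is a trigonometric polynomial of degree $<N$ and $\Gamma_N$ is a grid of $8N$ equispaced points of the circle, then $\|G\|_\infty\le2\max_{\Gamma_N}|G|$. Indeed Bernstein's inequality gives $\|G'\|_\infty\le N\|G\|_\infty$, every $\theta$ is within $\pi/(8N)$ of the grid, so $\|G\|_\infty\le\max_{\Gamma_N}|G|+\frac\pi8\|G\|_\infty$, and $\frac\pi8<\frac12$.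

By (2), $\sum_{2^k\le|n|<2^{k+1}}x_ne_n(\theta)=\frac{\Psi_k(0)-\Psi_k(\theta)}{2\pi i}$ with $\Psi_k(\theta)=\sum_{2^k\le|n|<2^{k+1}}x_n\frac{e^{-in\theta}}n$. For fixed $\theta$ the real part of $\Psi_k(\theta)$ is a sum of independent centered terms of size at most $1/|n|$, and $\sum_{2^k\le|n|<2^{k+1}}n^{-2}\le2^{1-k}$. With $t_k^2=2^{2-k}\cdot2k$, (H) gives $\mathbb P(|\mathrm{Re}\,\Psi_k(\theta)|\ge t_k)\le2e^{-2k}$, and the same for the imaginary part. By (B), with a grid of $8\cdot2^{k+1}=2^{k+4}$ points, $\|\Psi_k\|_\infty\le2\sqrt2\,t_k$ except with probability at most $2^{k+4}\cdot4e^{-2k}$. These probabilities are summable, since $2<e^2$, and so are the $t_k$. By Borel–Cantelli, $F_{2^k}(h)(x)$ converges for a.e. $x$ to some $\varphi(x)$, and $\varphi\circ T=A\varphi$ a.e. by (5).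

This $\varphi$ is injective on an invariant conull set where the equivariance holds. If $\varphi(x)=\varphi(y)$, then $\varphi(T^nx)=\varphi(T^ny)$ for $n\ge0$ by applying $A$, and for $n<0$ because $A$ is injective (Lemma 3 with $c=0$). Evaluation at $2\pi$ gives $x_n=y_n$ for all $n$. So fair coins do live in $(Z,A)$, although not with full support: $\varphi(x)(2\pi)=\pm1$.

**A rotation.** Let $Tx=x+\alpha$ on $\mathbb R/\mathbb Z$, $\alpha$ irrational, $\chi(x)=e^{2\pi ix}$ and $c=e^{2\pi i\alpha}$. Then $F_N(\chi)(x)=\chi(x)\sum_{|n|<N}c^ne_n$. If this converged in $Z$, even along a subsequence of $N$'s, then $v=\lim\sum_{|n|<N}c^ne_n$ would satisfy $Av=cv$ by (5) and $v(2\pi)=1$, against Lemma 3. One can see what goes wrong: write $c=e^{it_0}$ with $0<t_0<2\pi$. Then $\sum_{|n|<N}c^ne_n(\theta)=\frac1{2\pi}\int_0^\theta\sum_{|n|<N}e^{in(t_0-t)}dt$ is the symmetric Fourier partial sum of $\mathbf 1_{[0,\theta]}$ at $t_0$, which tends to $0$ for $\theta<t_0$ and to $1$ for $\theta>t_0$. The eigenvector that the rotation asks for has a jump, and $Z$ contains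 only continuous functions.

So far the guess stands: coins pass, rotations seem to fail.

## 4. Discrete spectrum forbids a first moment

We now turn the guess into a theorem and watch which hypothesis is needed. Here are the two statements to be proved.

**Theorem 1.** If the eigenfunctions of $T$ span a dense subspace of $L^2(\mu)$ (for example, if $T$ is an irrational rotation of the circle), then no $A$-invariant Borel probability measure $\nu$ on $Z$ with $\int\|z\|\,d\nu<\infty$ makes $(Z,\nu;A)$ isomorphic to $(X,\mu;T)$. Hence $A$ is not $2$-universal.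

**Theorem 2.** For every $T$ there is an $A$-invariant Borel probability measure $\nu$ on $Z$ with full support, with $(Z,\mathcal B_Z,\nu;A)\cong(X,\mathcal B,\mu;T)$, and with $\int\|z\|^p\,d\nu<\infty$ for all $p\in(0,1)$. Hence $A$ is universal.

Consequently, for $p>0$, the measure $\nu$ can be chosen with a finite moment of order $p$ for every $T$ if and only if $p<1$. No claim is made about which $T$ without discrete spectrum admit measures with moments of order $p\ge1$.

Theorem 1 rests on the following lemma. An eigenfunction is a non-zero $\chi\in L^2(\mu)$ with $\chi\circ T=c\chi$; then $|c|=1$ because $T$ preserves $\mu$, and $|\chi|$ is constant by ergodicity.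

**Lemma 4.** Suppose the eigenfunctions of $T$ span a dense subspace of $L^2(\mu)$. If $\Phi:X\to Z$ is measurable, $\int\|\Phi\|\,d\mu<\infty$ and $\Phi\circ T=A\Phi$ a.e., then $\Phi=0$ a.e.

*Proof.*

**Step 1: the coefficients of $\Phi$ vanish.** This step carries out the averaging of Section 1. Let $\chi\circ T=c\chi$. Since $\chi$ is bounded and $\Phi$ is integrable, the Bochner integral $v=\int\overline\chi\,\Phi\,d\mu\in Z$ exists. Bounded operators pass through it, $T$ preserves $\mu$, and $\chi\circ T^{-1}=\bar c\chi$, so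
$$Av=\int\overline\chi\,(\Phi\circ T)\,d\mu=\int\overline{\chi\circ T^{-1}}\;\Phi\,d\mu=cv .$$
By Lemma 3, $v=0$. Hence for every $\ell\in Z^*$ the function $f=\ell\circ\Phi\in L^1(\mu)$ satisfies $\int\overline\chi f\,d\mu=0$ for all eigenfunctions $\chi$.

**Step 2: an $L^1$ function with vanishing coefficients is $0$.** The density hypothesis is in $L^2$, while $f$ is only in $L^1$, so we pass through bounded functions. Let $\mathcal P$ be the linear span of the eigenfunctions. Products and complex conjugates of eigenfunctions are eigenfunctions, and constants are eigenfunctions, so $\mathcal P$ is an algebra of bounded functions closed under conjugation, and $\int fp\,d\mu=0$ for $p\in\mathcal P$. Let $g$ be real with $|g|\le R$. There are $p_k\in\mathcal P$ with $p_k\to g$ in $L^2$; replacing $p_k$ by its real part, which is in $\mathcal P$, and passing to a subsequence, we may take $p_k$ real and $p_k\to g$ a.e. Put $\Gamma(t)=\max(-R,\min(R,t))$. By Weierstrass' theorem on $[-\|p_k\|_\infty,\|p_k\|_\infty]$, $\Gamma\circ p_k$ is a uniform limit of polynomials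 in $p_k$, which lie in $\mathcal P$. So $\int f\,(\Gamma\circ p_k)\,d\mu=0$. As $k\to\infty$, $\Gamma\circ p_k\to\Gamma\circ g=g$ a.e., and dominated convergence gives $\int fg\,d\mu=0$. This extends to complex bounded $g$, and $g=\overline f/|f|$ (with $g=0$ where $f=0$) gives $f=0$ a.e.

**Step 3: from functionals to $\Phi$.** Take a countable family of $\ell\in Z^*$ separating the points of $Z$, such as evaluations at rational points. Then $\ell\circ\Phi=0$ a.e. for all of them, so $\Phi=0$ a.e. $\square$

*Proof of Theorem 1.* Suppose $\Phi:X\to Z$ induces an isomorphism of $(X,\mu;T)$ onto $(Z,\nu;A)$ and $\int\|\Phi\|\,d\mu=\int\|z\|\,d\nu<\infty$. By Lemma 4, $\Phi=0$ a.e. Since $\Phi$ is injective on a conull set, there is a point $a$ with $\mu(\{a\})=1$; by invariance $\mu(\{Ta\})=1$, so $Ta=a$, against freeness. Irrational rotations are free and ergodic, and their eigenfunctions $e^{2\pi ikx}$ span a dense subspace of $L^2$. A finite second moment implies a finite first moment, so $A$ is not $2$-universal. $\blacksquare$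

Lemma 4 also rules out a natural repair of the rotation test, namely a better function $h$. If $h\in L^1$ and $F_N(h)$ converged in $L^1(\mu;Z)$, even along a subsequence, then, since $\int\|F_N(h)\circ T-AF_N(h)\|\,d\mu\le\int|h|\,d\mu\,(\|e_{N-1}\|+\|e_{-N}\|)\to0$, the limit would be equivariant and integrable, hence $0$; its value at $2\pi$ is $h$, so $h=0$.

Where does the guess stop being a proof? At a single place: the integral $\int\overline\chi\,\Phi\,d\mu$ must exist. Without a first moment, Step 1 has nothing to start from. Theorem 2 says that this gap is real, and its proof has to produce equivariant maps with infinite first moment, on rotations in particular.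

## 5. Mean-zero weights that are usually equal to one

Let us look for an equivariant $\varphi$ as a limit of $F_{L_s}(h_s)$, where $L_0<L_1<\cdots$ grow fast and where we are allowed to change $h_s$ from stage to stage on small sets. By (5) such a limit is equivariant if $\|h_s\|_\infty/L_s\to0$. To go from $F_L(h)$ to $F_{L'}(h')$ with $L'=LM$ we need, for most $x$, that $h'(T^nx)=h(T^nx)$ for $|n|<L$ and that the tail $\sum_{L\le|n|<L'}h'(T^nx)e_n$ is small in sup norm. We measure cancellation along orbits by the following quantity.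

**Definition (block size).** For bounded measurable $h$ and an integer $L\ge1$ put
$$\beta_L(h;x)=\frac1L\max_{0\le u<u'\le L}\ \sup_{\theta\in\mathbb R}\Big|\sum_{u\le n<u'}h(T^nx)e^{in\theta}\Big|,\qquad D(h,L,b)=\{x:\ \exists\,|k|\le2L,\ \beta_L(h;T^kx)>b\}.$$

The supremum may be taken over rational $\theta$, so these objects are measurable. Two examples. For $h=\chi$ on the rotation, $\beta_L(\chi;x)=1$ for all $L$ and $x$: the trivial bound is $1$, and it is attained with $u=0,u'=L$, $\theta=-2\pi\alpha$. For fair coins and $L\ge2$, (H) with $t^2=8L\log L$ bounds the real and imaginary parts of one sum, at one $\theta$, by $t$ up to probability $4e^{-4\log L}$ in total; (B) and at most $L^2$ pairs $(u,u')$ give $\beta_L\le2\sqrt2\,t/L=8\sqrt{\log L/L}$ except with probability at most $L^2\cdot8L\cdot4L^{-4}=32/L$.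

Suppose we change nothing, $h'=h$, and know only that $\beta_L\le b$ along the orbit. Cut the orbit into blocks of length $L$. The block at distance $|i|L$ from $x$ contributes $O(b/|i|)$ to the tail, because the $e_n$ there have size about $1/(|i|L)$. The sum over $1\le|i|\le M$ gives a bound of order $b\log M$. And for $\chi$ the number $b=1$ never improves. This is the exact place where the direct series is stuck.

For coins there was independence: sums of squares replaced sums, and block sizes decayed. So multiply $h$ on the successive blocks by independent random weights $\omega_i$ of mean zero. Then the tail is governed by $\big(\sum_i(b/|i|)^2\big)^{1/2}$, with no $\log M$, and the block size at scale $L'=LM$ drops by a factor of about $\sqrt M$. Random signs will not do, because they change $h$ near half of the points $x$, and then nothing converges. We need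
$$\mathbb E\,\omega=0\qquad\text{and}\qquad\mathbb P(\omega=1)\ge1-\varepsilon .$$
Such weights exist: let $\omega=1$ with probability $1-\varepsilon$ and $\omega=-(1-\varepsilon)/\varepsilon$ with probability $\varepsilon$. The price is visible. The size of $\omega$ reaches about $1/\varepsilon$, which the gain $\sqrt M$ will beat. Also $\mathbb E|\omega|=2(1-\varepsilon)$, so the $L^1$-norm of $h$ may double at each stage. This doubling cannot be avoided with such weights: $\mathbb E[\omega;\omega\ne1]=-\mathbb P(\omega=1)$ forces $\mathbb E|\omega|\ge2\,\mathbb P(\omega=1)\ge2(1-\varepsilon)$. So the scheme gives no bound on the first moment, in agreement with Lemma 4, while moments of order $p<1$ will survive because the large corrections live on sets of tiny measure.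

One difficulty remains. A rotation carries no coins independent of it, and $h'$ must be a function of $x$ alone. We therefore choose the weights as a function of the base point of a Rokhlin tower, by averaging: some choice is at least as good as the mean.

Recall Rokhlin's lemma: for free $T$, every $n\ge1$ and $\delta>0$, there is a measurable $B$ with $B,TB,\dots,T^{n-1}B$ disjoint and $\mu\big(\bigcup_{j<n}T^jB\big)>1-\delta$.

## 6. Enlarging the window from $L$ to $LM$

For full support we shall need good behavior on a prescribed set of very small measure. For this reason, fix a probability measure $\rho\ll\mu$ and put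
$$\mu_0=\tfrac12(\mu+\rho),\qquad \rho_0=\frac{d\mu_0}{d\mu},\qquad\text{so that}\qquad\mu\le2\mu_0,\quad\rho\le2\mu_0 .$$
Exceptional sets will be small for $\mu_0$, hence for both measures.

**Lemma 5 (one stage).** Let $h$ be bounded measurable, $\int|h|\,d\mu\le I$ with $I>0$, let $L,M\ge1$ be integers, $L'=LM$, $b>0$, $0<\varepsilon\le\frac12$, and $\lambda>0$ with $192L'^4e^{-\lambda^2}\le\varepsilon$. Put $b'=6b\lambda/(\varepsilon\sqrt M)$. Then there are a measurable $h'$ with $\|h'\|_\infty\le\varepsilon^{-1}\|h\|_\infty$ and $\int|h'|\,d\mu\le4I$, and a measurable set $X^*$, such that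

(a) $\mu_0(D(h',L',b'))\le9\varepsilon$;

(b) $\mu_0(X^*)\le\mu_0(D(h,L,b))+9\varepsilon$, and for $x\notin X^*$: $h'(x)=h(x)$ and $\|F_{L'}(h')(x)-F_L(h)(x)\|\le6b\lambda/\varepsilon$.

*Proof.* Put $R=3L'$ and $H=1/\varepsilon$.

**Step 1: a tower and the weighted functions.** This step sets up the random family from which $h'$ will be chosen. Choose a multiple $Q=Lm>2R$ of $L$ and, by Rokhlin's lemma, a measurable $B$ with $B,TB,\dots,T^{Q-1}B$ disjoint. Let $O=X\setminus\bigcup_{R\le j<Q-R}T^jB$. As $\mu(B)\le1/Q$,
$$\mu(O)\le\mu\Big(X\setminus\bigcup_{j<Q}T^jB\Big)+\frac{2R}Q ,$$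
which can be made as small as we like; since $\mu_0\ll\mu$, we can arrange $\mu_0(O)\le\varepsilon$.

Let $\Omega=\{1,-(1-\varepsilon)/\varepsilon\}^{\{0,\dots,m-1\}}$ with the product probability giving, in each coordinate, mass $1-\varepsilon$ to $1$ and mass $\varepsilon$ to $-(1-\varepsilon)/\varepsilon$. The coordinates $\omega_i$ are independent and centered, $|\omega_i|\le H$ and $\mathbb E|\omega_i|=2(1-\varepsilon)\le2$. For $y\in B$ and $\omega\in\Omega$ define on the column over $y$
$$h'_\omega(T^jy)=\omega_i\,\mathbf 1[\beta_L(h;T^{iL}y)\le b]\;h(T^jy),\qquad iL\le j<(i+1)L .$$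
Call block $i$ kept if $\beta_L(h;T^{iL}y)\le b$; this does not depend on $\omega$. On a kept block, $|\sum_{n\in J}h(T^ny)e^{in\theta}|\le bL$ for every subinterval $J$ of the block and every $\theta$.

In Steps 2–4 fix $y\in B$ and $R\le j<Q-R$, and put $x=T^jy$, $i_0=\lfloor j/L\rfloor$, $r=j-i_0L\in[0,L)$. We define three bad events in $\Omega$ and bound their probabilities.

**Step 2: the weights near $x$.** We want $h$ to be unchanged around $x$. Let $E_1$ be the event that $\omega_{i_0-1},\omega_{i_0},\omega_{i_0+1}$ are not all $1$. These blocks exist because $R\ge3L$. Then $\mathbb P(E_1)\le3\varepsilon$.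

**Step 3: the tail.** We want the new terms of the series to be small. Let $E_2$ be the event
$$\Big\|\sum_{L\le|n|<L'}h'_\omega(T^nx)e_n\Big\|>6Hb\lambda .$$
All $T^nx$ here lie in the column, as $R=3L'$. By (2) the sum, evaluated at $\theta$, equals $\frac{\Psi(0)-\Psi(\theta)}{2\pi i}$ with
$$\Psi(\theta)=\sum_{L\le|n|<L'}h'_\omega(T^nx)\frac{e^{-in\theta}}n ,$$
so its norm is at most $\frac1\pi\|\Psi\|_\infty$. Write $\Psi=\sum_i\omega_{i_0+i}W_i$, where $W_i$ collects the $n$ for which $T^nx$ is in block $i_0+i$, that is, $n\in[iL-r,(i+1)L-r)$, with $W_i=0$ if that block is not kept. The $W_i$ do not depend on $\omega$.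

Block $i=0$ contains only $|n|<L$, so $W_0=0$. For $i\neq0$ the relevant $n$ form an interval of integers of constant sign (possibly empty). For $i\ge1$ we have $n\ge iL-r>(i-1)L$; for $i\le-1$ we have $n<(i+1)L-r$, so $|n|>(|i|-1)L$. Together with $|n|\ge L$ this gives $|n|\ge\max(L,(|i|-1)L)\ge|i|L/2$. Abel summation says: if $c_1\ge\dots\ge c_k\ge0$ and all partial sums of $a_1,\dots,a_k$ are bounded by $S$ in modulus, then $|\sum a_lc_l|\le c_1S$, because $\sum_{l}a_lc_l=\sum_{l<k}(a_1+\dots+a_l)(c_l-c_{l+1})+(a_1+\dots+a_k)c_k$. Apply it with the $n$ ordered by increasing $|n|$, $c=1/|n|$ and $S=bL$: the partial sums run over subintervals of a kept block. Hence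
$$|W_i(\theta)|\le\frac2{|i|L}\,bL=\frac{2b}{|i|}\qquad(i\ne0).$$
Fix $\theta$. The real part of $\Psi(\theta)$ is $\sum_i\omega_{i_0+i}\,\mathrm{Re}\,W_i(\theta)$, a sum of independent centered variables bounded by $2Hb/|i|$, and $\sum_{i\ne0}(2Hb/|i|)^2=\frac{4\pi^2}3H^2b^2\le14H^2b^2$. By (H) with $t=6Hb\lambda$, $\mathbb P(|\mathrm{Re}\,\Psi(\theta)|\ge6Hb\lambda)\le2e^{-36\lambda^2/28}\le2e^{-\lambda^2}$, and likewise for the imaginary part. As $6\sqrt2<9$, $\mathbb P(|\Psi(\theta)|\ge9Hb\lambda)\le4e^{-\lambda^2}$. Now $\Psi$ is a trigonometric polynomial of degree $<L'$, so by (B) with $8L'$ grid points, $\|\Psi\|_\infty\le18Hb\lambda$ except with probability at most $32L'e^{-\lambda^2}$. As $18/\pi<6$,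
$$\mathbb P(E_2)\le32L'e^{-\lambda^2}.$$

**Step 4: the block size at the new scale.** To be able to repeat the construction we need cancellation in blocks of length $L'$. Let $E_3$ be the event that $\beta_{L'}(h'_\omega;T^kx)>b'$ for some $|k|\le2L'$. The orbit windows involved have indices between $j-2L'$ and $j+3L'-1$, so they lie in the column. For fixed $k$, $0\le u<u'\le L'$ and $\theta$, the sum $\sum_{u\le n<u'}h'_\omega(T^{n+k}x)e^{in\theta}$ runs over at most $M+1\le2M$ blocks and has the form $\sum_i\omega_iU_i(\theta)$ with $|U_i|\le bL$. By (H) with $t=2HbL\sqrt M\lambda$, for which $t^2/(2\cdot2M\,H^2b^2L^2)=\lambda^2$, applied to real and imaginary parts, its modulus is less than $2\sqrt2\,HbL\sqrt M\lambda$ except with probability at most $4e^{-\lambda^2}$. By (B) and $4\sqrt2<6$, its supremum over $\theta$ is at most $6HbL\sqrt M\lambda=b'L'$ except with probability at most $32L'e^{-\lambda^2}$. There are at most $L'^2$ pairs $(u,u')$ and $4L'+1\le5L'$ values of $k$, so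
$$\mathbb P(E_3)\le160L'^4e^{-\lambda^2}.$$

Altogether $\mathbb P(E_1\cup E_2\cup E_3)\le3\varepsilon+192L'^4e^{-\lambda^2}\le4\varepsilon$.

**Step 5: choosing the weights as a function of the base point.** This step removes the randomness. Put
$$c_1(y,\omega)=\sum_{R\le j<Q-R}\rho_0(T^jy)\,\mathbf 1[E_1\cup E_2\cup E_3\text{ occurs for }(y,j,\omega)],\qquad c_2(y,\omega)=\sum_{j<Q}|h'_\omega(T^jy)| .$$
Since $\int_B\sum_{j<Q}\rho_0(T^jy)\,d\mu(y)=\mu_0\big(\bigcup_{j<Q}T^jB\big)\le1$, we have $\int_B\mathbb E_\omega c_1\,d\mu\le4\varepsilon$. Since $\mathbb E|\omega_i|\le2$, we have $\int_B\mathbb E_\omega c_2\,d\mu\le2\int|h|\,d\mu\le2I$. Hence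
$$\int_B\mathbb E_\omega\Big[\frac{c_1}{4\varepsilon}+\frac{c_2}{2I}\Big]d\mu\le2 .$$
Let $\omega(y)$ be the first element of the finite set $\Omega$, in a fixed order, that minimizes $\frac{c_1(y,\cdot)}{4\varepsilon}+\frac{c_2(y,\cdot)}{2I}$. It depends measurably on $y$, and the minimum is at most the mean. Define $h'=h'_{\omega(y)}$ on the column over $y$, and $h'=0$ off the tower. Then $\|h'\|_\infty\le H\|h\|_\infty$, and the last display gives
$$\int_Bc_1(y,\omega(y))\,d\mu\le8\varepsilon,\qquad\int|h'|\,d\mu=\int_Bc_2(y,\omega(y))\,d\mu\le4I .$$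
Let $Y$ be the set of $x=T^jy\notin O$ (with $y\in B$, $R\le j<Q-R$) for which $E_1\cup E_2\cup E_3$ occurs with $\omega=\omega(y)$. Then $\mu_0(Y)=\int_Bc_1(y,\omega(y))\,d\mu\le8\varepsilon$.

**Step 6: the two conclusions.** For (a): if $x\notin O$, then $x\in D(h',L',b')$ means that $E_3$ occurs. So $D(h',L',b')\subset O\cup Y$ and its $\mu_0$-measure is at most $\varepsilon+8\varepsilon$.

For (b): let $X^*=O\cup Y\cup D(h,L,b)$, and let $x\notin X^*$. The blocks $i_0-1,i_0,i_0+1$ start at the points $T^kx$ with $k=-r-L,\,-r,\,-r+L$. Here $|k|\le2L$, and $x\notin D(h,L,b)$, so these blocks are kept. Since $E_1$ fails, their weights are $1$. So $h'(T^nx)=h(T^nx)$ for $-L-r\le n<2L-r$, in particular for $|n|<L$, and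
$$F_{L'}(h')(x)-F_L(h)(x)=\sum_{L\le|n|<L'}h'(T^nx)e_n .$$
Since $E_2$ fails, the norm of this is at most $6Hb\lambda=6b\lambda/\varepsilon$. $\square$

## 7. Iterating the stages: small equivariant maps with prescribed values

For $0<p<1$ let $L^p(X;Z)$ be the space of (classes of) measurable $\varphi:X\to Z$ with $\int\|\varphi\|^pd\mu<\infty$; since $t\mapsto t^p$ is subadditive, $\int\|\varphi-\psi\|^pd\mu$ is a metric on it, and it is complete. Put
$$\mathcal S=\Big\{\varphi\in\bigcap_{0<p<1}L^p(X;Z):\ \varphi\circ T=A\varphi\ \text{a.e.}\Big\},$$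
a vector space. The following proposition says that a small $g$ can be turned into a small element of $\mathcal S$ which, off a small set, has the value $g$ at $2\pi$ and is close to $F_{L_0}(g)$.

**Proposition 6.** For $0<\varepsilon\le\frac12$ there is an integer $K_0(\varepsilon)\ge3$, and for $0<p<1$ a constant $C_p$ depending only on $p$, with the following property. Let $K\ge K_0(\varepsilon)$ and $1\le L_0\le K$ be integers, let $g$ be bounded measurable with $\beta_{L_0}(g;x)\le b_0$ for all $x$ and $\int|g|\,d\mu\le I_0$ ($b_0,I_0>0$), and put $\lambda_0=\sqrt{8\log K+\log(192/\varepsilon)}$. Then there is $\psi\in\mathcal S$ with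

1. $\mu_0\{x:\ \psi(x)(2\pi)\ne g(x)\ \text{or}\ \|\psi(x)-F_{L_0}(g)(x)\|>12\varepsilon^{-1}b_0\lambda_0\}\le30\varepsilon$;
2. $\int\|\psi\|^p\,d\mu\le C_p\big[(I_0\log K)^p+(\varepsilon^{-1}b_0\lambda_0)^p\big]$ for all $p\in(0,1)$.

Note that $K_0(\varepsilon)$ and $C_p$ do not depend on $\rho$. This will matter, since later $\rho$ is chosen after $K$.

*Proof.*

**Step 1: parameters.** We choose scales growing doubly exponentially, so that the gain $\sqrt{M_s}$ beats all losses. For $s\ge0$ put
$$\varepsilon_s=\varepsilon2^{-s^2},\quad M_s=K^{2^s},\quad L_s=L_0K^{2^s-1}\le K^{2^s},\quad\lambda_s=\sqrt{2^{s+3}\log K+\log(192/\varepsilon_s)} .$$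
Then $L_{s+1}=L_sM_s$, and $192L_{s+1}^4e^{-\lambda_s^2}\le192K^{4\cdot2^{s+1}}K^{-2^{s+3}}\varepsilon_s/192=\varepsilon_s$, as Lemma 5 requires. Starting from the given $b_0$, put $b_{s+1}=6b_s\lambda_s/(\varepsilon_s\sqrt{M_s})$ and $q_s=\varepsilon_s^{-1}b_s\lambda_s$. Then $b_{s+1}=6q_s/\sqrt{M_s}$. Since $K\ge3$, we have $\log K\ge1$, and
$$\frac{q_{s+1}}{q_s}=6\,\varepsilon_{s+1}^{-1}\lambda_{s+1}K^{-2^{s-1}}\le\Big[\frac6\varepsilon\,2^{(s+1)^2}\sqrt{2^{s+4}+\log\tfrac{192}\varepsilon+(s+1)^2}\;\,3^{-(2^{s-1}-1/4)}\Big]\sqrt{\log K}\,K^{-1/4} .$$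
Here we used $\lambda_{s+1}^2\le\log K\cdot\big(2^{s+4}+\log\frac{192}\varepsilon+(s+1)^2\big)$ and $K^{-2^{s-1}}\le3^{-(2^{s-1}-1/4)}K^{-1/4}$, the latter because $2^{s-1}\ge\frac12>\frac14$. The bracket is bounded in $s$ for fixed $\varepsilon$, since $3^{-2^{s-1}}$ decays doubly exponentially, and $\sqrt{\log K}\,K^{-1/4}\to0$. So there is $K_0(\varepsilon)\ge3$ such that $q_{s+1}\le q_s/2$ for all $s\ge0$ whenever $K\ge K_0(\varepsilon)$. Hence $q_s\le2^{-s}q_0$, with $q_0=\varepsilon^{-1}b_0\lambda_0$.

**Step 2: the sequence of stages and its exceptional sets.** Put $h_0=g$ and apply Lemma 5 successively with $(h_s,L_s,M_s,b_s,\varepsilon_s,\lambda_s)$ and $I=4^sI_0$; this yields $h_{s+1}$ and a set $X_s:=X^*$. Inductively $\int|h_s|\,d\mu\le4^sI_0$. Let $D_s=D(h_s,L_s,b_s)$. By assumption $D_0=\emptyset$, and Lemma 5(a) gives $\mu_0(D_{s+1})\le9\varepsilon_s$. So $\mu_0(X_s)\le9\varepsilon_s+9\varepsilon_{s-1}$, with the second term absent for $s=0$. As $\sum_{s\ge0}2^{-s^2}\le1+\frac12+\frac1{16}+\frac1{256}<\frac53$ (since $2^{-s^2}\le2^{-3s}$ for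 $s\ge3$, the terms with $s\ge3$ sum to at most $2^{-9}\cdot\frac87<\frac1{256}$), we get
$$\sum_s\mu_0(X_s)\le18\sum_s\varepsilon_s\le30\varepsilon .$$
Write $\Phi_s=F_{L_s}(h_s)$ and $\Delta_s=\Phi_{s+1}-\Phi_s$. By Lemma 5(b), off $X_s$ we have $h_{s+1}=h_s$ and $\|\Delta_s\|\le6q_s\le6\cdot2^{-s}q_0$.

**Step 3: the limit, and conclusion 1.** Since $\mu\le2\mu_0$, Borel–Cantelli shows that a.e. $x$ lies outside $X_s$ for all large $s$. For such $x$, $h_s(x)$ is eventually constant and $\Phi_s(x)$ converges in $Z$; call the limit $\psi(x)$. If $x\notin\bigcup_sX_s$, then $\|\psi(x)-\Phi_0(x)\|\le\sum_s6\cdot2^{-s}q_0=12q_0$, and by (4) $\psi(x)(2\pi)=\lim_sh_s(x)=g(x)$. As $\mu_0(\bigcup_sX_s)\le30\varepsilon$ and $\Phi_0=F_{L_0}(g)$, this is conclusion 1.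

**Step 4: equivariance.** We show $\psi\circ T=A\psi$ a.e. For $s\ge1$ we have $L_s\ge3$, and (5) gives $\|\Phi_s(Tx)-A\Phi_s(x)\|\le\|h_s\|_\infty/(L_s-1)$. Now $\|h_s\|_\infty\le\|g\|_\infty\prod_{t<s}\varepsilon_t^{-1}\le\|g\|_\infty\,\varepsilon^{-s}2^{s^3}$, while $L_s\ge3^{2^s-1}$, so this bound tends to $0$. Moreover $A\Phi_s(x)\to A\psi(x)$ a.e., and, as $T$ preserves $\mu$, also $\Phi_s(Tx)\to\psi(Tx)$ a.e.

**Step 5: moments of order $p<1$.** The $L^1$-norms of the $\Delta_s$ grow geometrically, but the sets $X_s$ where $\Delta_s$ may be large shrink much faster. By (4),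
$$\int\|\Phi_s\|\,d\mu\le4^sI_0(2+\log L_s)\le4^sI_0(2+2^s\log K)\le3\cdot8^sI_0\log K ,$$
so $\int\|\Delta_s\|\,d\mu\le3(8+1)8^sI_0\log K=27\cdot8^sI_0\log K$. For $s\ge1$, $\mu(X_s)\le2\mu_0(X_s)\le36\varepsilon_{s-1}\le36\cdot2^{-(s-1)^2}$. Hölder's inequality with exponents $1/p$ and $1/(1-p)$ gives
$$\int_{X_s}\|\Delta_s\|^pd\mu\le\Big(\int\|\Delta_s\|\,d\mu\Big)^p\mu(X_s)^{1-p}\le(27\cdot8^sI_0\log K)^p\,\min\big(1,36\cdot2^{-(s-1)^2}\big)^{1-p} ;$$
for $s=0$ the bound holds with last factor $1$. Because $p<1$, the sum over $s$ converges and is at most $C_p(I_0\log K)^p$. Off the exceptional sets, $\sum_s\int_{X\setminus X_s}\|\Delta_s\|^pd\mu\le\sum_s(6\cdot2^{-s}q_0)^p\le C_pq_0^p$. Finally $\int\|\Phi_0\|^pd\mu\le\big(\int\|\Phi_0\|\,d\mu\big)^p\le(3I_0\log K)^p$. Since $\|\psi\|^p\le\|\Phi_0\|^p+\sum_s\|\Delta_s\|^p$ a.e., conclusion 2 follows after enlarging $C_p$. In particular $\psi\in\mathcal S$. $\square$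

## 8. A complete metric on $\mathcal S$

We need one $\varphi\in\mathcal S$ that satisfies countably many requirements: its law charges each open set of a countable base, and it encodes each set of a countable generating family. Proposition 6 lets us meet each requirement by an arbitrarily small perturbation, and Baire's theorem puts them together. For this $\mathcal S$ must be complete.

Put $p_k=1-\frac1k$ for $k\ge2$ and
$$d(\varphi,\psi)=\sum_{k\ge2}2^{-k}\min\Big(1,\int\|\varphi-\psi\|^{p_k}\,d\mu\Big) .$$
This is a translation-invariant metric on $\mathcal S$. Convergence in $d$ means convergence in $L^{p_k}(X;Z)$ for every $k$, and it implies convergence in probability.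

**The space $(\mathcal S,d)$ is complete.** A $d$-Cauchy sequence converges in each of the complete spaces $L^{p_k}(X;Z)$. The limits agree a.e., because all these convergences imply convergence in probability. The common limit $\varphi$ lies in all $L^{p_k}$, hence in all $L^p$ with $0<p<1$, since $\|\varphi\|^p\le1+\|\varphi\|^{p_k}$ when $p\le p_k$. It satisfies $\varphi\circ T=A\varphi$ a.e., because $\int\|\varphi\circ T\|^pd\mu=\int\|\varphi\|^pd\mu$ and $\int\|A\varphi\|^pd\mu\le\|A\|^p\int\|\varphi\|^pd\mu$ show that both sides depend continuously on $\varphi$.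

**A criterion for smallness.** Given $\kappa>0$, choose $k_0\ge2$ with $2^{-k_0}<\kappa/2$. Then
$$\int\|\psi\|^{p_k}\,d\mu<\frac\kappa2\ \text{ for }2\le k\le k_0\quad\Longrightarrow\quad d(\psi,0)<\kappa , \tag{6}$$
since the terms with $k\le k_0$ add up to less than $\kappa/2$ and those with $k>k_0$ to at most $2^{-k_0}$.

## 9. Perturbing into a given open set

For open $U\ne\emptyset$ let $G_U=\{\varphi\in\mathcal S:\mu(\varphi\in U)>0\}$.

**$G_U$ is open.** If $\varphi_j\to\varphi$ in $d$, every subsequence has a further subsequence converging a.e., along which $\liminf\mathbf 1_U(\varphi_j)\ge\mathbf 1_U(\varphi)$ a.e.; by Fatou's lemma $\liminf_j\mu(\varphi_j\in U)\ge\mu(\varphi\in U)$. So $\varphi\mapsto\mu(\varphi\in U)$ is lower semicontinuous.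

**$G_U$ is dense.** Let $\varphi\in\mathcal S$, $\kappa>0$, and let $U$ contain the open ball with center $z$ and radius $3\tau$.

**Step 1: what to add, and where.** We want to move some values of $\varphi$, those near a point $w$, to the neighborhood of $z$. Choose $w$ in the support of $\varphi_*\mu$; then $B=\{\|\varphi-w\|<\tau\}$ has $\mu(B)>0$. The span of the $e_n$ is dense, so choose $v=\sum_{|n|\le m}a_ne_n$ with $\|v-(z-w)\|<\tau$. We look for a small $\psi\in\mathcal S$ which is close to $v$ on some part of $B$ of positive measure. Put $\alpha=1+\sum|a_n|$, $\varepsilon=\frac1{100}$, and let $k_0$ be as in (6).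

**Step 2: the constants, in order.** Choose $K$ first. For an integer $K\ge K_0(\varepsilon)$ with $K>m$ put $L_0=K$ and $b_0=\alpha/K$. Then $\varepsilon^{-1}b_0\lambda_0=100\,\alpha K^{-1}\sqrt{8\log K+\log19200}\to0$ as $K\to\infty$. So we can fix $K$ with
$$12\varepsilon^{-1}b_0\lambda_0<\tau\qquad\text{and}\qquad C_{p_k}(\varepsilon^{-1}b_0\lambda_0)^{p_k}<\frac\kappa4\quad(2\le k\le k_0).$$
Then choose an integer $Q\ge L_0+2m$ so large that $I_0:=\alpha/(Q+1)$ satisfies $C_{p_k}(I_0\log K)^{p_k}<\kappa/4$ for $2\le k\le k_0$.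

**Step 3: a sparse set $B_0\subset B$.** We want returns to $B_0$ to be rare, so that copies of $v$ do not overlap. By Rokhlin's lemma there is $E$ with $E,TE,\dots,T^QE$ disjoint and with union of measure $>1-\mu(B)$. So for some $0\le i\le Q$ the set $B_0=B\cap T^iE$ has positive measure. For $0\le n<n'\le Q$, $T^nB_0\cap T^{n'}B_0\subset T^i(T^nE\cap T^{n'}E)=\emptyset$. Hence $\mu(B_0)\le1/(Q+1)$. Also two distinct times at which an orbit visits $B_0$ differ by more than $Q$: if $T^sx,T^tx\in B_0$ and $0<t-s\le Q$, then $T^tx\in B_0\cap T^{t-s}B_0=\emptyset$.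

**Step 4: the function $g$.** We plant the coefficients of $v$ along the orbits of $B_0$ and check the hypotheses of Proposition 6. Put $g=\sum_{|n|\le m}a_n\mathbf 1_{T^nB_0}$, so that $g(T^jx)=\sum_{|n|\le m}a_n\mathbf 1[T^{j-n}x\in B_0]$. For $0\le j<L_0$ the times $j-n$ lie in $[-m,L_0-1+m]$, an interval that contains at most one visit time because $L_0+2m-1\le Q$. So $\sum_{0\le j<L_0}|g(T^jx)|\le\sum|a_n|\le\alpha$, and $\beta_{L_0}(g;x)\le\alpha/L_0=b_0$ for all $x$. Also $\int|g|\,d\mu\le\alpha\mu(B_0)\le I_0$. If $x\in B_0$ and $|j|<L_0$, then $|j-n|\le L_0+m\le Q$, so $T^{j-n}x\in B_0$ only for $n=j$. Hence $g(T^jx)=a_j$ if $|j|\le m$ and $0$ otherwise, and $F_{L_0}(g)(x)=v$ for $x\in B_0$, as $m<L_0$.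

**Step 5: conclusion.** Apply Proposition 6 with $\rho=\mu(\,\cdot\,|\,B_0)$. By conclusion 2 and the choices of Step 2, $\int\|\psi\|^{p_k}d\mu<\kappa/2$ for $2\le k\le k_0$, so $d(\psi,0)<\kappa$ by (6). By conclusion 1 and $\rho\le2\mu_0$, $\|\psi-v\|<\tau$ on a subset of $B_0$ of $\rho$-measure at least $1-60\varepsilon=\frac25$, hence of positive $\mu$-measure. There
$$\|\varphi+\psi-z\|\le\|\varphi-w\|+\|\psi-v\|+\|v-(z-w)\|<3\tau .$$
So $\varphi+\psi\in G_U$ and $d(\varphi+\psi,\varphi)<\kappa$.

This is the place where $\rho$ is needed: $B_0$ has $\mu$-measure at most $1/(Q+1)$, and an exceptional set of $\mu$-measure $30\varepsilon$ could have covered it.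

## 10. Writing a set $C$ into the fine digits of $\varphi(x)(2\pi)$

For $C\in\mathcal B$ and $r>0$ let $V_{C,r}$ be the set of $\varphi\in\mathcal S$ for which some continuous $F:Z\to[0,1]$ satisfies $\int|F\circ\varphi-\mathbf 1_C|\,d\mu<r$.

**$V_{C,r}$ is open.** For fixed $F$, if $\varphi_j\to\varphi$ in probability then $F\circ\varphi_j\to F\circ\varphi$ in probability (pass to a.e. convergent subsequences), and these functions are bounded by $1$. So the integral is continuous in $\varphi$.

**$V_{C,r}$ is dense.** Let $\varphi\in\mathcal S$ and $\kappa>0$. The plan is to change the number $\varphi(x)(2\pi)$ by at most $\eta$, so that its real part, read modulo $\eta$, tells whether $x\in C$. Put $u(x)=\varphi(x)(2\pi)$. Fix $\varepsilon\in(0,\frac12]$ with $30\varepsilon<r$, and put $K=K_0(\varepsilon)$ and $L_0=1$. For $\eta>0$ let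
$$N(x)=\eta\Big\lfloor\frac{\mathrm{Re}\,u(x)}\eta\Big\rfloor+\frac\eta2\mathbf 1_C(x)+i\,\mathrm{Im}\,u(x),\qquad g=N-u .$$
Then $g$ is measurable and $|g|\le\eta$. Therefore $\beta_1(g;x)=|g(x)|\le b_0:=\eta$ and $\int|g|\,d\mu\le I_0:=\eta$. Proposition 6 with $\rho=\mu$ (so $\mu_0=\mu$) gives $\psi\in\mathcal S$ with $\psi(x)(2\pi)=g(x)$ off a set of measure at most $30\varepsilon$ and
$$\int\|\psi\|^pd\mu\le C_p\big[(\log K)^p+(\varepsilon^{-1}\lambda_0)^p\big]\eta^p\qquad(0<p<1).$$
As $\varepsilon,K,\lambda_0$ are fixed, (6) gives $d(\psi,0)<\kappa$ for $\eta$ small. Fix such an $\eta$, and let $F(f)=\mathfrak p(\mathrm{Re}\,f(2\pi))$ with $\mathfrak p:\mathbb R\to[0,1]$ continuous, $\eta$-periodic, $\mathfrak p=0$ on $\eta\mathbb Z$ and $\mathfrak p=1$ on $\eta\mathbb Z+\frac\eta2$. This $F$ is continuous on $Z$. Off a set of measure at most $30\varepsilon$ we have $(\varphi+\psi)(x)(2\pi)=u(x)+g(x)=N(x)$, hence $F((\varphi+\psi)(x))=\mathbf 1_C(x)$. So $\int|F\circ(\varphi+\psi)-\mathbf 1_C|\,d\mu\le30\varepsilon<r$, that is, $\varphi+\psi\in V_{C,r}$,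 and $d(\varphi+\psi,\varphi)<\kappa$.

## 11. Proof of Theorem 2 by Baire's theorem

Let $\{C_k\}$ be a countable algebra of Borel sets that generates $\mathcal B$ and separates the points of $X$; it exists since $X$ is standard Borel. The space $(\mathcal S,d)$ is complete and non-empty, as $0\in\mathcal S$. By Baire's theorem there is $\varphi\in\mathcal S$ lying in $G_U$ for all $U\neq\emptyset$ of a countable base of $Z$, and in $V_{C_k,1/q}$ for all $k$ and all integers $q\ge1$. Put $\nu=\varphi_*\mu$.

**Step 1: invariance, support and moments.** We check the required properties of $\nu$. For $E\in\mathcal B_Z$, $\nu(A^{-1}E)=\mu(A\varphi\in E)=\mu(\varphi\circ T\in E)=\mu(\varphi\in E)=\nu(E)$, so $\nu$ is $A$-invariant. It has full support, because every non-empty open set contains a non-empty set $U$ of the base, and $\nu(U)>0$ by $\varphi\in G_U$. Finally $\int\|z\|^pd\nu=\int\|\varphi\|^pd\mu<\infty$ for $0<p<1$.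

**Step 2: $\varphi$ remembers each $C_k$.** This prepares injectivity. For each $k$, $\mathbf 1_{C_k}$ is an $L^1$-limit of functions $F_q\circ\varphi$ with $F_q$ continuous on $Z$. A subsequence converges a.e.; let $D_k$ be the Borel set of $z\in Z$ at which the corresponding subsequence of $F_q(z)$ converges to $1$. Then $\mu(C_k\triangle\varphi^{-1}D_k)=0$.

**Step 3: $\varphi$ is an isomorphism mod null sets.** The sets $C_k\triangle\varphi^{-1}D_k$ and the set where $\varphi\circ T\ne A\varphi$ are null and Borel. Removing all their images under powers of $T$, we obtain a $T$-invariant conull Borel set $X_0$ that is disjoint from all $C_k\triangle\varphi^{-1}D_k$ and on which $\varphi\circ T=A\varphi$. If $x,y\in X_0$ and $\varphi(x)=\varphi(y)$, then for each $k$ we have $x\in C_k$ iff $\varphi(x)\in D_k$ iff $\varphi(y)\in D_k$ iff $y\in C_k$; as the $C_k$ separate points, $x=y$. So $\varphi|_{X_0}$ is injective. By the Lusin–Souslin theorem (an injective Borel map between standard Borel spaces maps Borel sets to Borel sets), $\varphi(X_0)$ is Borel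 and $\varphi:X_0\to\varphi(X_0)$ is a Borel isomorphism. It carries $\mu$ to $\nu$, $\nu(\varphi(X_0))=1$, and $\varphi\circ T=A\varphi$ on $X_0$.

Hence $(Z,\mathcal B_Z,\nu;A)\cong(X,\mathcal B,\mu;T)$, and $A$ is universal for invertible ergodic systems. $\blacksquare$

The statement on moments after Theorem 2 is now proved too. For $p<1$ the measure just constructed serves every $T$. For $p\ge1$ a finite moment of order $p$ would give a finite first moment, which Theorem 1 excludes when $T$ is an irrational rotation.
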